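\title{Deciding the existence of epimorphisms onto virtually Abelian groups}

\begin{abstract}
We give an algorithm that takes a finite presentation of an arbitrary group $\Gamma$ and a finite presentation of a virtually Abelian group $\Lambda$ and decides whether there is an epimorphism $\Gamma\to\Lambda$. Writing $\Lambda$ as an extension of a finite group $F$ by $\mathbb Z^a$, we reduce the question to the existence of a surjective $\mathbb Z[F]$-linear map between two lattices in a given congruence class modulo $|F|$. Such maps are described by finitely many extensions together with isomorphisms of lattices, and the isomorphisms are computed modulo $|F|$ by the reduction theory of $F$-invariant quadratic forms. The method also handles prescribed values and a prescribed finite quotient, and it describes the set of all epimorphisms. Comparing finite quotients of $\Gamma$ and $\Lambda$ does not suffice to answer the question.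
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal C$ and $\mathcal D$ be classes of finitely presented groups. The \emph{uniform epimorphism problem from $\mathcal C$ onto $\mathcal D$} asks for an algorithm that takes as input a finite presentation of a group $\Gamma$ in $\mathcal C$ and a finite presentation of a group $\Lambda$ in $\mathcal D$, and determines whether there is an epimorphism (a surjective homomorphism) $\Gamma\to\Lambda$. The algorithm may rely on the promise that the two groups lie in the stated classes. When $\mathcal C$ is the class of all finitely presented groups, one speaks of the \emph{uniform epimorphism problem onto $\mathcal D$}. The problem is \emph{solvable} if such an algorithm exists.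

The problem is known to be solvable onto finite groups, onto finitely generated Abelian groups, onto direct products of a finitely generated Abelian group with a finite group, and onto virtually cyclic groups. All these targets are finitely generated and \emph{virtually Abelian}, that is, they have an Abelian subgroup of finite index; every finitely generated virtually Abelian group is finitely presented. On the other hand, by a theorem of Remeslennikov the uniform epimorphism problem from the class of finitely presented nilpotent groups onto itself is not decidable. Friedl and Loeh \cite{FL} ask whether the problem is solvable onto the whole class of finitely generated virtually Abelian groups. The answer is yes.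

\begin{theorem}\label{thm:main}
There is an algorithm which, given a finite presentation of a group $\Gamma$ and a finite presentation of a virtually Abelian group $\Lambda$, decides whether there is an epimorphism $\Gamma\to\Lambda$.
\end{theorem}

The proof uses none of the results listed above, and when the answer is yes the algorithm produces an epimorphism. By Remeslennikov's theorem, ``virtually Abelian'' cannot be replaced by ``nilpotent'', hence not by ``virtually nilpotent'' or ``virtually polycyclic''. The same method allows side conditions.

\begin{theorem}\label{thm:relative}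
There is an algorithm with the following input: finite presentations of a group $\Gamma$ and of a virtually Abelian group $\Lambda$; elements $g_1,\dots,g_l\in\Gamma$ and $\mu_1,\dots,\mu_l\in\Lambda$, given as words; a finite group $Q$ and homomorphisms $\theta\colon\Gamma\to Q$, $\chi\colon\Lambda\to Q$. It decides whether there is an epimorphism $\psi\colon\Gamma\to\Lambda$ with $\psi(g_i)=\mu_i$ for all $i$ and $\chi\psi=\theta$.
\end{theorem}

Theorem~\ref{thm:orbits} describes the set of all epimorphisms by finitely many orbits of a congruence subgroup, and Corollary~\ref{cor:iso} deduces from Theorem~\ref{thm:main} that isomorphism of finitely generated virtually Abelian groups is decidable.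

\subsection*{What has to be certified}
For any two finite presentations $\Gamma=\langle S\mid R\rangle$ and $\Lambda=\langle S'\mid R'\rangle$, an epimorphism that exists can be found. Guess a word in $S'$ as the image of each generator in $S$, guess a word in these images for each generator in $S'$, and enumerate the consequences of $R'$ until they confirm that the relators in $R$ map to $1$ and that each generator in $S'$ equals its guessed word. The whole difficulty is to certify that \emph{no} epimorphism exists.

The first candidate for a certificate is a finite quotient of $\Lambda$ that is not a quotient of $\Gamma$. For $\Lambda=\mathbb Z^a$ this always works: there is no epimorphism exactly when the Abelianization of $\Gamma$ has rank less than $a$, and then $(\mathbb Z/q)^a$ is not a quotient of $\Gamma$ for any prime $q$ that does not divide the order of the torsion of the Abelianization. If the same held for all virtually Abelian $\Lambda$, running the two searches in parallel would prove Theorem~\ref{thm:main}. It does not hold (Proposition~\ref{prop:finite}): the obstructions are arithmetic, such as the absence of a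 unit in a residue class or a nontrivial ideal class, and the algorithm has to see them.

\subsection*{The method}
Write $\Lambda$ as an extension $1\to A\to\Lambda\to F\to1$ with $F$ finite and $A\cong\mathbb Z^a$. An epimorphism $\psi\colon\Gamma\to\Lambda$ lies over one of finitely many epimorphisms $\varphi\colon\Gamma\to F$. In Section~\ref{sec:lifts} we attach to every homomorphism $\psi$ over $\varphi$ a $\mathbb Z[F]$-linear map $f_\psi\colon M\to A$, where $M$ is the torsion-free quotient of the Abelianization of $\ker\varphi$, and $\psi$ is onto if and only if $f_\psi$ is. The maps $f_\psi$ form a coset $f_0+L$, and a transfer argument shows that membership in this coset is a congruence condition modulo $|F|$. It remains to find all surjections $M\to A$ modulo $|F|$. A surjection exhibits $M$ as an extension of $A$ by its kernel, so we need a finite list of candidates for the kernel and for the extension, and a way to compute all isomorphisms between two lattices modulo $|F|$. Both come from reduction theory (Sections~\ref{sec:siegel} and~\ref{sec:iso}): an isomorphism is factored into matrices of bounded size by walking along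 a segment of $F$-invariant quadratic forms. Section~\ref{sec:surj} assembles the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:relative} proves Theorem~\ref{thm:relative}. We make no attempt at efficiency.

\section{Two obstructions that finite quotients do not see}\label{sec:examples}

\begin{proposition}\label{prop:finite}
There are finitely generated virtually Abelian groups $\Gamma,\Lambda$ such that every finite quotient of $\Lambda$ is a quotient of $\Gamma$, but there is no epimorphism $\Gamma\to\Lambda$.
\end{proposition}

Each of the next two examples proves the proposition. The first shows the reduction to a coset $f_0+L$ in the smallest case; the two together show the two tasks that the algorithm has to perform.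

\begin{example}[A residue class without units]\label{ex:units}
The powers of $3$ modulo $11$ are $3,9,5,4,1$. Let
\[
\Gamma=\langle u,s\mid u^{11},\ sus^{-1}=u^{3}\rangle,\qquad \Lambda=\langle v,t\mid v^{11},\ tvt^{-1}=v^{9}\rangle .
\]
Both groups are semidirect products $\mathbb Z/11\rtimes\mathbb Z$. The subgroup $A=\langle t^5\rangle\cong\mathbb Z$ is central in $\Lambda$, and $F=\Lambda/A$ is non-Abelian of order $55$. The torsion elements of $\Lambda$ are the powers of $v$, so a homomorphism $\psi\colon\Gamma\to\Lambda$ has the form $\psi(u)=v^j$, $\psi(s)=v^it^k$, subject to the single condition $9^kj\equiv3j\pmod{11}$. If $\psi$ is onto modulo $A$, its image is not cyclic, so $j\not\equiv0$ and $3^{2k}\equiv 3\pmod{11}$, that is, $k\equiv3\pmod5$. Conversely, all such $i,j,k$ give homomorphisms that are onto modulo $A$.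

Fix $i$ and $j$. This fixes the composite $\varphi\colon\Gamma\to F$, and the homomorphisms $\psi$ over $\varphi$ correspond to the integers $k\equiv3\pmod 5$. Since $9^k\equiv 3$ and $1+3+9+5+4=22$, we get $\psi(s^5)=(v^it^k)^5=t^{5k}$. Hence $\ker\varphi$ contains $\langle s^5\rangle$, and it equals $\langle s^5\rangle\cong\mathbb Z$ because both have index $55$. The restriction $f_\psi\colon\ker\varphi\to A$ is multiplication by $k$. So the maps $f_\psi$ form the coset $3+5\mathbb Z$ in $\operatorname{Hom}(\mathbb Z,\mathbb Z)=\mathbb Z$. The only surjections $\mathbb Z\to\mathbb Z$ are $\pm1$, and they do not lie in this coset. There is no epimorphism $\Gamma\to\Lambda$: the homomorphism $\Lambda\to\mathbb Z$ with $v\mapsto0$, $t\mapsto1$ maps $\psi(\Gamma)$ to $k\mathbb Z\neq\mathbb Z$.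

A normal subgroup of index $n$ in $\Lambda$ contains $t^{5n}$, so every finite quotient of $\Lambda$ is a quotient of some $\Lambda/\langle t^{5n}\rangle$. Choose $k\equiv3\pmod5$ with $k\equiv1$ modulo every prime divisor of $n$ other than $5$. Then $k$ is prime to $5n$, and $u\mapsto v$, $s\mapsto t^k$ maps $\Gamma$ onto $\Lambda/\langle t^{5n}\rangle$. The class $3+5\mathbb Z$ contains a unit modulo every $n$, but no unit of $\mathbb Z$.
\end{example}

\begin{example}[A nontrivial ideal class]\label{ex:classes}
Let $\zeta$ be a primitive $23$rd root of unity. The ring $\mathcal O=\mathbb Z[\zeta]$ is the ring of integers of $\mathbb Q(\zeta)$, hence a Dedekind domain, and it is classical that its class number is $3$. Let $\mathfrak a\subset\mathcal O$ be a nonprincipal ideal, let $C=\langle\zeta\rangle$ act by multiplication, and put $\Gamma=\mathcal O\rtimes C$ and $\Lambda=\mathfrak a\rtimes C$. Conjugation by $(b,c)$ acts on $\mathcal O$, respectively $\mathfrak a$, as multiplication by $c$.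

A normal subgroup of index $n$ in $\Lambda$ contains $n\mathfrak a$, so every finite quotient of $\Lambda$ is a quotient of some $(\mathfrak a/n\mathfrak a)\rtimes C$. By the Chinese remainder theorem there is $y\in\mathfrak a$ with $y\notin\mathfrak p\mathfrak a$ for each prime ideal $\mathfrak p$ containing $n$. No prime ideal contains $y\mathfrak a^{-1}+n\mathcal O$, since it would contain $n$ and force $y\in\mathfrak p\mathfrak a$. Hence $y\mathfrak a^{-1}+n\mathcal O=\mathcal O$ and $y\mathcal O+n\mathfrak a=\mathfrak a$, and $(b,c)\mapsto(by,c)$ maps $\Gamma$ onto $(\mathfrak a/n\mathfrak a)\rtimes C$.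

Suppose that $\psi\colon\Gamma\to\Lambda$ is an epimorphism. The subgroup $\psi(\mathcal O)$ is Abelian of index at most $23$, so it contains some $x_0\in\mathfrak a\setminus\{0\}$, and each $(b,c)\in\psi(\mathcal O)$ satisfies $cx_0=x_0$, that is, $c=1$. Thus $\psi(\mathcal O)\subset\mathfrak a$, and $\psi(\mathcal O)=\mathfrak a$ because $\mathfrak a$ has index $23$. The induced epimorphism $C\to C$ is $\zeta\mapsto\zeta^j$ with $23\nmid j$, and $\psi(\zeta x)=\zeta^j\psi(x)$ for $x\in\mathcal O$. Let $\sigma$ be the Galois automorphism of $\mathcal O$ with $\sigma(\zeta)=\zeta^j$. The powers of $\zeta$ span $\mathcal O$, so $\psi(bx)=\sigma(b)\psi(x)$ for all $b,x\in\mathcal O$. Therefore $\mathfrak a=\psi(\mathcal O)=\sigma(\mathcal O)\psi(1)=\mathcal O\psi(1)$ is principal, a contradiction.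
\end{example}

In Example~\ref{ex:classes} two lattices with an action of $C$ admit a surjection modulo every $n$ but are not isomorphic. In Example~\ref{ex:units} the lattices are isomorphic, but no isomorphism lies in the required residue class. The algorithm must therefore decide isomorphism of lattices and compute the residue classes of all isomorphisms; this is Lemma~\ref{lem:iso}.

\section{Tools and conventions}\label{sec:tools}

Finite groups are given by multiplication tables, and homomorphisms from finitely presented groups by the images of the generators. All homomorphisms from a finitely presented group to a given finite group can be listed by testing the finitely many assignments on generators against the relators. We use two standard algorithms.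

\emph{Integral linear algebra.} For an integer matrix $X$ one can compute invertible integer matrices $P,P'$ with $PXP'$ diagonal (Smith normal form). Consequently one can decide whether a finite system of linear equations over $\mathbb Z$ is solvable, and compute a solution and a basis of the solutions of the homogeneous system. For an Abelian group given by finitely many generators and relations, one can compute a decomposition into cyclic groups, decide whether an element lies in the subgroup generated by given elements, and if so express it in them.

\emph{Reidemeister--Schreier.} Given a finite presentation of a group $G$ and a homomorphism $\varphi$ from $G$ to a finite group, one can compute a finite presentation of $\ker\varphi$ whose generators are words in the generators of $G$, and one can rewrite any word that represents an element of $\ker\varphi$ as a word in these generators.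

\subsection*{Lattices}
Let $F$ be a finite group. An \emph{$F$-lattice} is a $\mathbb Z[F]$-module that is free Abelian of finite rank $n\ge0$. In coordinates it is a homomorphism $\rho\colon F\to\mathrm{GL}_n(\mathbb Z)$ acting on column vectors; we write $\mathbb Z^n_\rho$. For $\mathbb Z[F]$-modules $M,B$ let $\operatorname{Hom}_F(M,B)$ be the group of additive maps that commute with $F$, called \emph{$F$-maps}. For $M=\mathbb Z^m_\rho$ and $B=\mathbb Z^a_\alpha$ these are the integer $a\times m$ matrices $f$ with $f\rho(g)=\alpha(g)f$ for all $g$. Because lattices are torsion-free,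
\begin{equation}\label{eq:divide}
\text{if $w$ is an additive map between $F$-lattices and $Nw$ is an $F$-map, $N\ge1$, then so is $w$.}
\end{equation}
For $\rho,\rho'\colon F\to\mathrm{GL}_n(\mathbb Z)$ put
\[
\operatorname{Iso}(\rho,\rho')=\{h\in\mathrm{GL}_n(\mathbb Z): h^{-1}\rho(g)h=\rho'(g)\text{ for all }g\in F\}.
\]
The columns of such an $h$ form a basis of $\mathbb Z^n_\rho$ in which $F$ acts by $\rho'$; equivalently, $h$ is an $F$-isomorphism $\mathbb Z^n_{\rho'}\to\mathbb Z^n_\rho$. For an $F$-lattice $M$ and $N\ge1$ let $\operatorname{Aut}_F(M;N)$ be the group of $F$-automorphisms $u$ of $M$ with $u\equiv1\pmod N$. In rank $0$ all statements below are trivial.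

\subsection*{Cocycles}
Let a group $G$ act on an Abelian group $V$. The group $Z^1(G;V)$ of \emph{cocycles} consists of the functions $z\colon G\to V$ with $z(gg')=z(g)+g\cdot z(g')$. The functions $g\mapsto g\cdot v-v$ with $v\in V$ form the subgroup $B^1(G;V)$ of \emph{coboundaries}, and $H^1(G;V)=Z^1(G;V)/B^1(G;V)$. A cocycle satisfies $z(1)=0$ and $z(g^{-1})=-g^{-1}\cdot z(g)$, so the set on which it vanishes is a subgroup. If $G$ acts through a quotient $G/K$ and $z$ vanishes on $K$, then $z(g\kappa)=z(g)$ for $\kappa\in K$, so $z$ comes from a cocycle of $G/K$.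

\begin{lemma}\label{lem:average}
Let $G$ be a finite group and $V$ a $\mathbb Z[G]$-module. Then $|G|\,Z^1(G;V)\subset B^1(G;V)$. If $V$ is a $G$-lattice, then $H^1(G;V)$ is finite, and cocycles representing all its elements can be computed.
\end{lemma}

\begin{proof}
Let $z$ be a cocycle and $v=\sum_{g'\in G}z(g')$. Summing $z(gg')=z(g)+g\cdot z(g')$ over $g'$ gives $v=|G|z(g)+g\cdot v$, so $|G|z$ is the coboundary of $-v$. If $V$ is a lattice, $Z^1(G;V)$ is the solution group of a finite homogeneous linear system over $\mathbb Z$, and $B^1(G;V)$ is generated by the coboundaries of a basis of $V$. The quotient is finitely generated and killed by $|G|$, hence finite, and integral linear algebra lists it.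
\end{proof}

\section{From epimorphisms to a coset of $F$-maps}\label{sec:lifts}

Let $\Gamma=\langle s_1,\dots,s_d\mid R\rangle$ and $\Lambda=\langle S'\mid R'\rangle$ be the given presentations. The input does not tell us where the Abelian subgroup of $\Lambda$ is, so we first have to find one. The homomorphism $\chi$ in the next lemma is needed only for Theorem~\ref{thm:relative}; for Theorem~\ref{thm:main} take $Q=1$.

\begin{lemma}\label{lem:structure}
Given a finite presentation of a virtually Abelian group $\Lambda$ and a homomorphism $\chi$ from $\Lambda$ to a finite group $Q$, one can compute a finite group $F$, an epimorphism $p\colon\Lambda\to F$ whose kernel $A$ is free Abelian and contained in $\ker\chi$, and a basis of $A$. For a word in $S'$ one can decide whether it lies in $A$ and, if so, compute its coordinates.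
\end{lemma}

\begin{proof}
\emph{Existence.} Let $B$ be the intersection of $\ker\chi$ with all conjugates of an Abelian subgroup of finite index. Then $B$ is Abelian, normal and of finite index, hence finitely generated, say $B\cong\mathbb Z^a\oplus B_0$ with $B_0$ finite of order $e$. The subgroup $eB\cong\mathbb Z^a$ is characteristic in $B$, hence normal in $\Lambda$, and it has finite index.

\emph{Search.} Enumerate all epimorphisms $p$ from $\Lambda$ onto finite groups and compute for each a presentation of $\ker p$. Discard $p$ unless $\chi$ is trivial on the generators of $\ker p$ and the Abelianization of $\ker p$ is torsion-free. For the remaining $p$, enumerate in parallel the consequences of the relators of $\ker p$, and stop when for some $p$ all commutators of pairs of generators have appeared. The search terminates because the quotient map $\Lambda\to\Lambda/eB$ qualifies. For the $p$ found, $A=\ker p$ equals its Abelianization, and the Smith normal form gives a basis. A word lies in $A$ if and only if $p$ kills it; then rewriting followed by the change of basis gives its coordinates.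
\end{proof}

Fix $p\colon\Lambda\to F$ and $A\cong\mathbb Z^a$ as in the lemma, write $A$ additively, and put $N=|F|$. Since $A$ is Abelian, conjugation makes it an $F$-lattice: $\lambda x\lambda^{-1}=p(\lambda)\cdot x$ for $\lambda\in\Lambda$, $x\in A$. The corresponding $\alpha\colon F\to\mathrm{GL}_a(\mathbb Z)$ is computed by conjugating the basis by words that represent the elements of $F$.

If $\psi\colon\Gamma\to\Lambda$ is an epimorphism, then $p\psi$ is one of the finitely many epimorphisms $\Gamma\to F$. Fix an epimorphism $\varphi\colon\Gamma\to F$, put $K=\ker\varphi$, and let $\Gamma$ act on $A$ through $\varphi$. A \emph{lift} of $\varphi$ is a homomorphism $\psi\colon\Gamma\to\Lambda$ with $p\psi=\varphi$. Finding lifts is a linear problem.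

\begin{lemma}\label{lem:lifts}
One can decide whether $\varphi$ has a lift, and if so compute one, $\psi_0$. The lifts are then exactly the maps $z\psi_0\colon\gamma\mapsto z(\gamma)\psi_0(\gamma)$ with $z\in Z^1(\Gamma;A)$. One can compute a basis of $Z^1(\Gamma;A)$ and evaluate its elements on words.
\end{lemma}

\begin{proof}
Choose words $\lambda_i\in\Lambda$ with $p(\lambda_i)=\varphi(s_i)$. A lift sends $s_i$ to $x_i\lambda_i$ for some $x=(x_1,\dots,x_d)\in A^d$. For a word $w$ in the $s_i^{\pm1}$ define a $\mathbb Z$-linear map $\ell_w\colon A^d\to A$ by $\ell_w=0$ for the empty word and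
\[
\ell_{s_i}(x)=x_i,\qquad \ell_{s_i^{-1}}(x)=-\varphi(s_i)^{-1}\cdot x_i,\qquad \ell_{ww'}=\ell_w+\varphi(w)\cdot\ell_{w'} .
\]
Writing $w(\lambda)$ for $w(\lambda_1,\dots,\lambda_d)$, we claim that
\begin{equation}\label{eq:ell}
w(x_1\lambda_1,\dots,x_d\lambda_d)=\ell_w(x)\,w(\lambda).
\end{equation}
For $w=s_i^{-1}$ this is $(x_i\lambda_i)^{-1}=(\lambda_i^{-1}x_i^{-1}\lambda_i)\lambda_i^{-1}$. For a product $ww'$, move $\ell_{w'}(x)$ to the left past $w(\lambda)$, which acts on $A$ as $p(w(\lambda))=\varphi(w)$. For a relator $r\in R$ the element $r(\lambda)$ lies in $A$, since $p(r(\lambda))=\varphi(r)=1$. By \eqref{eq:ell}, the lifts correspond bijectively to the solutions $x\in A^d$ of the integral linear system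
\begin{equation}\label{eq:system}
\ell_r(x)+r(\lambda)=0\qquad(r\in R).
\end{equation}
This gives the first assertion. A function $\psi\colon\Gamma\to\Lambda$ with $p\psi=\varphi$ has the form $z\psi_0$ with $z\colon\Gamma\to A$, and
\[
z(\gamma)\psi_0(\gamma)\,z(\delta)\psi_0(\delta)=\bigl(z(\gamma)+\varphi(\gamma)\cdot z(\delta)\bigr)\psi_0(\gamma\delta),
\]
so $\psi$ is a homomorphism if and only if $z$ is a cocycle. If $\psi_0$ corresponds to $x^0$, then $z\psi_0$ corresponds to $x^0+(z(s_i))_i$. Hence $z\mapsto(z(s_i))_i$ is an isomorphism from $Z^1(\Gamma;A)$ onto the solution group of the homogeneous system $\ell_r(x)=0$, $r\in R$. Finally $z(w)=\ell_w(z(s_1),\dots,z(s_d))$, since both sides obey the same recursion.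
\end{proof}

If $\varphi$ has no lift, we discard it. Assume from now on that $\psi_0$ exists. Surjectivity of a lift is decided on $K$:
\begin{equation}\label{eq:onto}
\text{a lift $\psi$ is surjective if and only if }\psi(K)=A.
\end{equation}
Indeed, $\psi(K)\subset A$ always holds. If $\psi$ is onto and $x\in A$, then $x=\psi(\gamma)$ with $\varphi(\gamma)=p(x)=1$. If $\psi(K)=A$, then $\psi(\Gamma)$ contains $\ker p$ and maps onto $F$, so it is $\Lambda$.

A homomorphism from $K$ to the free Abelian group $A$ kills commutators and factors through
\[
M=K_{\mathrm{ab}}/\text{torsion}\cong\mathbb Z^m .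
\]
Conjugation by $K$ acts trivially on $M$, so $M$ is a lattice for $F=\Gamma/K$. A basis of $M$, represented by words, and the action $\rho\colon F\to\mathrm{GL}_m(\mathbb Z)$ are computed by Reidemeister--Schreier and the Smith normal form. A lift $\psi$ induces $f_\psi\colon M\to A$, and $\psi(\gamma\kappa\gamma^{-1})=\varphi(\gamma)\cdot\psi(\kappa)$ shows that $f_\psi$ is an $F$-map. A cocycle $z\in Z^1(\Gamma;A)$ restricts to a homomorphism $K\to A$, because $K$ acts trivially on $A$, and so induces $f_z\colon M\to A$. We have $f_{z\psi_0}=f_{\psi_0}+f_z$; in particular $f_z$ is an $F$-map. With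
\[
f_0=f_{\psi_0},\qquad L=\{f_z:z\in Z^1(\Gamma;A)\}\le\operatorname{Hom}_F(M,A),
\]
the set of all $f_\psi$ is the coset $f_0+L$. The matrix $f_0$ and generators of $L$ are computed by evaluating $\psi_0$ and a basis of $Z^1(\Gamma;A)$ on the basis of $M$. By \eqref{eq:onto},
\begin{equation}\label{eq:coset}
\text{$\varphi$ lifts to an epimorphism if and only if $f_0+L$ contains a surjection.}
\end{equation}

An $F$-map $y\colon M\to A$ need not extend to a cocycle on $\Gamma$: in Example~\ref{ex:units}, $L=5\mathbb Z$ is a proper subgroup of $\operatorname{Hom}_F(M,A)=\mathbb Z$. But $Ny$ always extends, by a transfer construction. This is what turns the coset into a congruence condition.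

\begin{lemma}\label{lem:transfer}
$N\operatorname{Hom}_F(M,A)\subset L$.
\end{lemma}

\begin{proof}
View $y\in\operatorname{Hom}_F(M,A)$ as a homomorphism $y\colon K\to A$ with $y(\gamma\kappa\gamma^{-1})=\varphi(\gamma)\cdot y(\kappa)$. Choose $t_x\in\Gamma$ with $\varphi(t_x)=x$ for each $x\in F$. For $\gamma\in\Gamma$ the elements $\gamma t_{\varphi(\gamma)^{-1}x}$ and $t_x$ have the same image $x$ in $F$, so they differ by an element of $K$, to which $y$ can be applied. Put
\[
z(\gamma)=\sum_{x\in F}x\cdot y\bigl(t_x^{-1}\,\gamma\,t_{\varphi(\gamma)^{-1}x}\bigr).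
\]
For $\gamma,\delta\in\Gamma$ we have a factorization into two elements of $K$,
\[
t_x^{-1}\gamma\delta\, t_{\varphi(\gamma\delta)^{-1}x}=\bigl(t_x^{-1}\gamma\, t_{x'}\bigr)\bigl(t_{x'}^{-1}\delta\, t_{\varphi(\delta)^{-1}x'}\bigr),\qquad x'=\varphi(\gamma)^{-1}x .
\]
Apply $y$, then $x=\varphi(\gamma)x'$, and sum. As $x$ runs through $F$ so does $x'$, and we get $z(\gamma\delta)=z(\gamma)+\varphi(\gamma)\cdot z(\delta)$. So $z$ is a cocycle. For $\kappa\in K$ each summand is $x\cdot y(t_x^{-1}\kappa t_x)=x\cdot x^{-1}\cdot y(\kappa)=y(\kappa)$, so $z(\kappa)=Ny(\kappa)$ and $f_z=Ny$.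
\end{proof}

The coset $f_0+L$ is in general infinite, and surjectivity is not a linear condition: an $a\times m$ matrix is onto exactly when its $a\times a$ minors are coprime. By Lemma~\ref{lem:transfer}, however, it suffices to know the surjective $F$-maps $M\to A$ modulo $N\operatorname{Hom}_F(M,A)$, which is a finite amount of information. Proposition~\ref{prop:surj} computes it. The next two sections prepare the proof.

\section{Reduction theory of quadratic forms}\label{sec:siegel}

We need to control the group $\mathrm{GL}_n(\mathbb Z)$ by finitely many of its elements in a way that respects an action of $F$. The link is that a finite group of integer matrices preserves a positive definite form. We therefore look for a region of forms whose translates cover everything and which meets only finitely many, explicitly bounded, translates of itself.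

Let $\mathcal P_n$ be the convex set of positive definite real symmetric $n\times n$ matrices. Write $q(v)=v^{\mathsf T}qv$ and $q[h]=h^{\mathsf T}qh$. Then $q[h][h']=q[hh']$, and $q[h]$ is the Gram matrix of the columns $he_1,\dots,he_n$ for the inner product $\langle x,y\rangle=x^{\mathsf T}qy$. Gram--Schmidt orthogonalization of the standard basis gives
\[
e_j=e_j^*+\sum_{i<j}u_{ij}e_i^*,\qquad d_i=q(e_i^*)>0,
\]
or in matrix form $q=U^{\mathsf T}DU$ with $U=(u_{ij})$ upper unitriangular and $D=\operatorname{diag}(d_1,\dots,d_n)$. This decomposition is unique. By the Gram--Schmidt recursion, the $d_i$ and $u_{ij}$ are rational functions of the entries of $q$ with rational coefficients, defined on all of $\mathcal P_n$; they are continuous in $q$, and they are computable rational numbers when $q$ is rational. Since $q(v)=\sum_kd_k(Uv)_k^2$ and $(Uv)_i=v_i$ when $i$ is the last position with $v_i\neq0$,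
\begin{equation}\label{eq:last}
q(v)\ge d_i\quad\text{if $v\in\mathbb Z^n$ has its last nonzero coordinate in position $i$.}
\end{equation}
Let $\mathcal S_n\subset\mathcal P_n$ be the set of $q$ with
\[
|u_{ij}|\le\tfrac12\quad(i<j),\qquad d_i\le\tfrac43\,d_{i+1}\quad(1\le i<n).
\]
For $n=2$ we have $q(x,y)=d_1(x+u_{12}y)^2+d_2y^2$, and the conditions are $|u_{12}|\le\frac12$ and $d_1\le\frac43d_2$.

\begin{lemma}\label{lem:siegel}
\begin{enumerate}
\item[(a)] $\mathcal S_n$ is closed in $\mathcal P_n$.
\item[(b)] For every $q\in\mathcal P_n$ there is $h\in\mathrm{GL}_n(\mathbb Z)$ with $q[h]\in\mathcal S_n$.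
\item[(c)] There is a computable constant $c(n)$ such that $h\in\mathrm{GL}_n(\mathbb Z)$, $q\in\mathcal S_n$ and $q[h]\in\mathcal S_n$ imply $|h_{ij}|\le c(n)$ for all $i,j$.
\item[(d)] If $C\subset\mathcal P_n$ is compact, only finitely many $h\in\mathrm{GL}_n(\mathbb Z)$ satisfy $q[h]\in\mathcal S_n$ for some $q\in C$.
\end{enumerate}
\end{lemma}

\begin{proof}[Proof of \textup{(a)} and \textup{(b)}]
Part (a) holds because $\mathcal S_n$ is defined by weak inequalities between continuous functions.

For (b) we show by induction on $n$ that every lattice $\mathcal L$ (the subgroup generated by a basis) in an $n$-dimensional Euclidean space has a basis whose Gram matrix lies in $\mathcal S_n$. Let $b_1$ be a shortest nonzero vector of $\mathcal L$. Then $\mathcal L\cap\mathbb Rb_1=\mathbb Zb_1$, since otherwise subtracting a multiple of $b_1$ would give a shorter vector. Hence $\mathcal L/\mathbb Zb_1$ is torsion-free and $b_1$ extends to a basis of $\mathcal L$. The other basis vectors project to a basis of $b_1^\perp$, so the orthogonal projection $\mathcal L'\cong\mathcal L/\mathbb Zb_1$ of $\mathcal L$ is a lattice in $b_1^\perp$.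 Let $c_2,\dots,c_n$ be a basis of $\mathcal L'$ with Gram matrix in $\mathcal S_{n-1}$. Lift $c_j$ to $b_j=c_j+u_{1j}b_1\in\mathcal L$, and add a multiple of $b_1$ to achieve $|u_{1j}|\le\frac12$. Then $b_1,\dots,b_n$ is a basis of $\mathcal L$, and its Gram--Schmidt data with indices $\ge2$ are those of $c_2,\dots,c_n$. The one remaining condition follows from the minimality of $b_1$: we have $d_1\le|b_2|^2=d_2+u_{12}^2d_1\le d_2+\frac14d_1$, so $d_1\le\frac43d_2$.
\end{proof}

For (c) and (d) we compare the $d_j$ with invariants of the form. Let $\omega_j(q)$ be the least real number $r$ such that $\mathbb Z^n$ contains $j$ linearly independent vectors $v$ with $q(v)\le r$ (the square of the $j$th successive minimum). Then $\omega_j(q[h])=\omega_j(q)$ for $h\in\mathrm{GL}_n(\mathbb Z)$. Put $T=(4/3)^n$. For $q\in\mathcal S_n$ we have $d_i\le Td_j$ whenever $i\le j$, and hence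
\begin{gather}
q(e_j)=d_j+\sum_{i<j}u_{ij}^2d_i\le nT\,d_j,\label{eq:ej}\\
T^{-1}d_j\le\omega_j(q)\le nT^2d_j.\label{eq:minima}
\end{gather}
The upper bound in \eqref{eq:minima} holds because $q(e_i)\le nTd_i\le nT^2d_j$ for $i\le j$. For the lower bound, $j$ independent integral vectors cannot all lie in the span of $e_1,\dots,e_{j-1}$, so one of them has its last nonzero coordinate in a position $i\ge j$, and \eqref{eq:last} gives the value at least $d_i\ge T^{-1}d_j$.

\begin{proof}[Proof of \textup{(d)}]
By compactness there are $\varepsilon,r>0$ with $\varepsilon\|v\|^2\le q(v)\le r\|v\|^2$ for all $q\in C$ and $v\in\mathbb R^n$. Testing with the standard basis gives $\omega_j(q)\le r$. If $q'=q[h]\in\mathcal S_n$ has diagonal data $d'_j$, then \eqref{eq:ej} and \eqref{eq:minima} for $q'$ give $q(he_j)=q'(e_j)\le nTd_j'\le nT^2\omega_j(q)\le nT^2r$. So $\|he_j\|^2\le nT^2r/\varepsilon$ for all $j$.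
\end{proof}

This argument does not prove (c), because the ratios $d_{j+1}/d_j$ are unbounded on $\mathcal S_n$. For $q=\operatorname{diag}(1,r)$ with $r\ge1$ and $h=\left(\begin{smallmatrix}1&j\\0&1\end{smallmatrix}\right)$ with $j^2\le r$, the columns of $h$ have $q$-values $1$ and at most $2r$, comparable to $\omega_1=1$ and $\omega_2=r$, although $j$ can be large; only the condition $|u_{12}|\le\frac12$ excludes $q[h]$ from $\mathcal S_2$. So we cut the indices at the large jumps of the $d_j$. Lengths control $h$ within a block and force it to vanish below the blocks, and the bounds on $U$ control it above.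

\begin{proof}[Proof of \textup{(c)}]
Let $q=U^{\mathsf T}DU$ and $q'=q[h]=U'^{\mathsf T}D'U'$ lie in $\mathcal S_n$. From $\omega_j(q')=\omega_j(q)$ and \eqref{eq:minima},
\begin{equation}\label{eq:dd}
d_j'\le nT^3d_j .
\end{equation}
Put $W=n^2T^6$, and call $i_0\in\{1,\dots,n-1\}$ a \emph{gap} if $d_{i_0+1}>Wd_{i_0}$. The gaps cut $\{1,\dots,n\}$ into intervals, the \emph{blocks}.

\emph{The matrix $h$ is block upper triangular.} Let $i_0$ be a gap and $j\le i_0$. By \eqref{eq:ej} for $q'$ and \eqref{eq:dd},
\[
q(he_j)\le nTd_j'\le n^2T^4d_j\le n^2T^5d_{i_0}.
\]
If the last nonzero coordinate of $he_j$ were in a position $i>i_0$, then \eqref{eq:last} would give $q(he_j)\ge d_i\ge T^{-1}d_{i_0+1}>n^2T^5d_{i_0}$. Hence $h_{ij}=0$ for $i>i_0\ge j$.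

\emph{The matrix $X=UhU'^{-1}$ is block diagonal.} Put $E=D^{1/2}XD'^{-1/2}$. Then $E^{\mathsf T}E=D'^{-1/2}(U'^{\mathsf T})^{-1}q'U'^{-1}D'^{-1/2}=I_n$, so $E$ is orthogonal. The invertible block upper triangular matrices form a group, which contains $E$ and hence $E^{-1}=E^{\mathsf T}$. Thus $E$ is block diagonal, and so is $X=D^{-1/2}ED'^{1/2}$.

\emph{Bounds.} Let $i,j$ lie in the same block. If $j\le i$ then $d_j\le Td_i$, and if $j>i$ then $d_j\le W^{j-i}d_i$ because there is no gap between them; in both cases $d_j\le W^nd_i$. Since $|E_{ij}|\le1$ and $nT^3\le W$, we get $|X_{ij}|^2\le d_j'/d_i\le W^{n+1}$, so all entries of $X$ are bounded by $W^{n+1}$. The entries of $U'$ are bounded by $1$. The matrix $I_n-U$ is nilpotent with entries bounded by $1$, so each of the $n$ terms of $U^{-1}=\sum_{k<n}(I_n-U)^k$ has entries bounded by $n^{n-1}$, and $U^{-1}$ has entries bounded by $n^n$. An entry of $h=U^{-1}XU'$ is a sum of $n^2$ products, so $c(n)=n^{n+2}W^{n+1}$ works.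
\end{proof}

\section{Isomorphisms of lattices modulo $N$}\label{sec:iso}

Let $\Sigma_n$ be the set of $h\in\mathrm{GL}_n(\mathbb Z)$ with all $|h_{ij}|\le c(n)$, and let $\mathcal T_n$ be the set of homomorphisms $F\to\mathrm{GL}_n(\mathbb Z)$ with image in $\Sigma_n$. Both sets are finite and computable. For $\rho\colon F\to\mathrm{GL}_n(\mathbb Z)$ let
\[
\mathcal P_\rho=\{q\in\mathcal P_n:q[\rho(g)]=q\text{ for all }g\in F\}.
\]
This set is convex, being cut out of $\mathcal P_n$ by linear equations, and it contains the integral form $q_\rho=\sum_g\rho(g)^{\mathsf T}\rho(g)$. If $q\in\mathcal P_\rho$ then $q[h]\in\mathcal P_{h^{-1}\rho h}$, since $q[h][h^{-1}\rho(g)h]=q[\rho(g)][h]=q[h]$. Call $\sigma\colon F\to\mathrm{GL}_n(\mathbb Z)$ \emph{reduced} if $\mathcal P_\sigma\cap\mathcal S_n\ne\emptyset$. A reduced $\sigma$ lies in $\mathcal T_n$: if $q\in\mathcal P_\sigma\cap\mathcal S_n$, then $q[\sigma(g)]=q\in\mathcal S_n$, so $\sigma(g)\in\Sigma_n$ by Lemma~\ref{lem:siegel}(c). The algorithm works with $\mathcal T_n$ and never has to decide which of its elements are reduced.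

\begin{lemma}\label{lem:iso}
\begin{enumerate}
\item[(i)] Every $\rho\colon F\to\mathrm{GL}_n(\mathbb Z)$ is $\mathrm{GL}_n(\mathbb Z)$-conjugate to a reduced homomorphism, hence to an element of $\mathcal T_n$.
\item[(ii)] Given $\rho,\rho'\colon F\to\mathrm{GL}_n(\mathbb Z)$ and $N\ge1$, one can compute the image of $\operatorname{Iso}(\rho,\rho')$ in $\mathrm{GL}_n(\mathbb Z/N)$, together with a preimage in $\operatorname{Iso}(\rho,\rho')$ of each of its elements.
\end{enumerate}
\end{lemma}

The set $\operatorname{Iso}(\rho,\rho')$ may be empty or infinite, and an enumeration of it gives no sign of when the last residue class has appeared. The idea is that every isomorphism $x$ is a product of matrices from $\Sigma_n$: join two invariant forms related by $x$ by a segment, and record how the reducing basis changes along it.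

\begin{example}\label{ex:walk}
Let $F=1$, $n=2$ and $x=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$. The segment from $I_2$ to $I_2[x^{-1}]=\left(\begin{smallmatrix}2&-3\\-3&5\end{smallmatrix}\right)$ consists of the forms $r_t=\left(\begin{smallmatrix}1+t&-3t\\-3t&1+4t\end{smallmatrix}\right)$, $0\le t\le1$. With $h_0=I_2$, $h_1=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, $h_2=\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$, $h_3=\left(\begin{smallmatrix}1&2\\1&1\end{smallmatrix}\right)$, $h_4=x$ we compute
\[
r_t[h_1]=\begin{pmatrix}1+t&1-2t\\1-2t&2-t\end{pmatrix},\quad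
r_t[h_2]=\begin{pmatrix}2-t&1-2t\\1-2t&1+t\end{pmatrix},\quad
r_t[h_3]=\begin{pmatrix}2-t&3-3t\\3-3t&5-4t\end{pmatrix}.
\]
The forms $q_\pm=\frac15\left(\begin{smallmatrix}6&\pm3\\\pm3&9\end{smallmatrix}\right)$ have $u_{12}=\pm\frac12$, $d_1=\frac65$, $d_2=\frac32$, so they lie in $\mathcal S_2$. At $t=\frac15$ we have $r_t[h_0]=q_-$ and $r_t[h_1]=q_+$; at $t=\frac12$, $r_t[h_1]=r_t[h_2]=\frac32I_2$; at $t=\frac45$, $r_t[h_2]=q_-$ and $r_t[h_3]=q_+$; at $t=1$, $r_t[h_3]=r_t[h_4]=I_2$. At each of these four points two consecutive $h_i$ both move $r_t$ into $\mathcal S_2$, so the quotients $h_{i-1}^{-1}h_i$ are bounded by Lemma~\ref{lem:siegel}(c). They are alternately $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, and their product is $x$.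
\end{example}

For nontrivial $F$ the segment must consist of invariant forms, which is where convexity of $\mathcal P_\rho$ is used. The intermediate $h_i$ change the matrices by which $F$ acts, so we record these matrices along with the residue class of $h_i$. Both range over finite sets.

\begin{proof}[Proof of Lemma~\ref{lem:iso}]
(i) By Lemma~\ref{lem:siegel}(b) there is $h$ with $q_\rho[h]\in\mathcal S_n$, and $q_\rho[h]\in\mathcal P_{h^{-1}\rho h}$.

(ii) Membership of a rational form in $\mathcal S_n$ is decidable, so a search through $\mathrm{GL}_n(\mathbb Z)$ finds $h,h'$ with $q_\rho[h],q_{\rho'}[h']\in\mathcal S_n$. Then $\sigma=h^{-1}\rho h$ and $\sigma'=h'^{-1}\rho'h'$ are reduced. Since $\operatorname{Iso}(\rho,\rho')=h\operatorname{Iso}(\sigma,\sigma')h'^{-1}$, it suffices to treat $\sigma,\sigma'$. Write $\bar x$ for reduction modulo $N$. Consider the finite directed graph with vertex set $\mathcal T_n\times\mathrm{GL}_n(\mathbb Z/N)$ and an edge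
\[
(\tau,\xi)\longrightarrow(s^{-1}\tau s,\ \xi\bar s)
\]
for each $s\in\Sigma_n$ with $s^{-1}\tau s\in\mathcal T_n$. We claim that $\xi$ lies in the image of $\operatorname{Iso}(\sigma,\sigma')$ if and only if there is a path from $(\sigma,1)$ to $(\sigma',\xi)$. The graph is computable, so the claim proves (ii).

If there is a path with labels $s_1,\dots,s_l$, then $x=s_1\cdots s_l$ satisfies $x^{-1}\sigma x=\sigma'$ and $\bar x=\xi$; this also supplies the preimage.

Conversely, let $x\in\operatorname{Iso}(\sigma,\sigma')$, and choose $q\in\mathcal P_\sigma\cap\mathcal S_n$ and $q'\in\mathcal P_{\sigma'}\cap\mathcal S_n$. Then $q'[x^{-1}]\in\mathcal P_{x\sigma'x^{-1}}=\mathcal P_\sigma$, so the segment $J$ from $q$ to $q'[x^{-1}]$ lies in $\mathcal P_\sigma$. For $h\in\mathrm{GL}_n(\mathbb Z)$ let $J_h=\{r\in J:r[h]\in\mathcal S_n\}$. By Lemma~\ref{lem:siegel}, these sets are closed (a), they cover $J$ (b), and only finitely many are nonempty (d). Join two indices $h,h'$ with $J_h\cap J_{h'}\ne\emptyset$. The resulting finite graph on $\{h:J_h\ne\emptyset\}$ is connected, since otherwise $J$ would be the disjoint union of two nonempty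 closed sets. Now $q\in J_1$ and $q'[x^{-1}]\in J_x$, so there are $h_0=1,h_1,\dots,h_l=x$ and points $r_i\in J_{h_{i-1}}\cap J_{h_i}$. Put $s_i=h_{i-1}^{-1}h_i$. Both $r_i[h_{i-1}]$ and $r_i[h_{i-1}][s_i]=r_i[h_i]$ lie in $\mathcal S_n$, so $s_i\in\Sigma_n$ by (c). Also $r_i[h_i]\in\mathcal P_{h_i^{-1}\sigma h_i}\cap\mathcal S_n$, so $h_i^{-1}\sigma h_i$ is reduced and lies in $\mathcal T_n$. Thus the vertices $(h_i^{-1}\sigma h_i,\bar h_i)$, $0\le i\le l$, form a path from $(\sigma,1)$ to $(\sigma',\bar x)$.
\end{proof}

\section{Surjections of lattices and the proof of Theorem~\ref{thm:main}}\label{sec:surj}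

A surjective $F$-map $f\colon M\to A$ of lattices splits as a map of Abelian groups, so in a suitable basis of $M$ it is the projection $\pi=(0\mid I_a)$ onto the last $a$ coordinates, and $F$ acts by block triangular matrices. It need not split as an $F$-map. For $F=\{1,g\}$ swapping the basis vectors of $\mathbb Z^2$ and the sum map onto $\mathbb Z$ with trivial action, $g$ acts in the basis $e_1-e_2,\ e_2$ by $\left(\begin{smallmatrix}-1&1\\0&1\end{smallmatrix}\right)$, and a change of the second basis vector alters the corner entry only by even numbers. The corner is governed by a finite cohomology group.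

\begin{lemma}\label{lem:ext}
Given $\rho\colon F\to\mathrm{GL}_m(\mathbb Z)$ and $\alpha\colon F\to\mathrm{GL}_a(\mathbb Z)$ with $a\le m$, one can compute homomorphisms $\beta_1,\dots,\beta_r\colon F\to\mathrm{GL}_m(\mathbb Z)$ with $\pi\beta_i=\alpha\pi$ such that the set of surjective $F$-maps $\mathbb Z^m_\rho\to\mathbb Z^a_\alpha$ is
\[
\bigcup_{i=1}^r\{\pi h^{-1}:h\in\operatorname{Iso}(\rho,\beta_i)\}.
\]
\end{lemma}

\begin{proof}
Put $k=m-a$. For $\kappa\colon F\to\mathrm{GL}_k(\mathbb Z)$ let $V_\kappa$ be the group of integer $k\times a$ matrices with the action $g*x=\kappa(g)x\alpha(g)^{-1}$. For a function $z\colon F\to V_\kappa$ put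
\[
\beta_{\kappa,z}(g)=\begin{pmatrix}\kappa(g)&z(g)\alpha(g)\\0&\alpha(g)\end{pmatrix}.
\]
The corner of $\beta_{\kappa,z}(g)\beta_{\kappa,z}(g')$ is $\kappa(g)z(g')\alpha(g')+z(g)\alpha(gg')=\bigl(g*z(g')+z(g)\bigr)\alpha(gg')$. So $\beta_{\kappa,z}$ is a homomorphism if and only if $z\in Z^1(F;V_\kappa)$. For $x\in V_\kappa$,
\begin{equation}\label{eq:shear}
\begin{pmatrix}I_k&-x\\0&I_a\end{pmatrix}\begin{pmatrix}\kappa&z\alpha\\0&\alpha\end{pmatrix}\begin{pmatrix}I_k&x\\0&I_a\end{pmatrix}=\begin{pmatrix}\kappa&z\alpha+\kappa x-x\alpha\\0&\alpha\end{pmatrix},
\end{equation}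
so this conjugation adds to $z$ the coboundary $g\mapsto g*x-x$. Let $\beta_1,\dots,\beta_r$ be the homomorphisms $\beta_{\kappa,z}$ with $\kappa\in\mathcal T_k$ and $z$ in a set of representatives of $H^1(F;V_\kappa)$. The list is finite and computable by Lemma~\ref{lem:average}, and $\pi\beta_i=\alpha\pi$.

If $h\in\operatorname{Iso}(\rho,\beta_i)$, then $\pi h^{-1}$ is surjective and $\pi h^{-1}\rho=\pi\beta_ih^{-1}=\alpha\pi h^{-1}$.

Conversely, let $f$ be a surjective $F$-map. Its kernel is an $F$-lattice of rank $k$, and by Lemma~\ref{lem:iso}(i) it has a basis $v_1,\dots,v_k$ in which $F$ acts by some $\kappa\in\mathcal T_k$. Choose $w_1,\dots,w_a$ mapping to the standard basis of $\mathbb Z^a$. The matrix $h$ with columns $v_1,\dots,v_k,w_1,\dots,w_a$ lies in $\mathrm{GL}_m(\mathbb Z)$ and satisfies $fh=\pi$. For $\beta=h^{-1}\rho h$ we have $\pi\beta=fh\beta=f\rho h=\alpha fh=\alpha\pi$, so the last $a$ rows of $\beta$ are $(0\mid\alpha)$ and $\beta=\beta_{\kappa,z}$ for a cocycle $z$. Replacing $h$ by $h\left(\begin{smallmatrix}I_k&x\\0&I_a\end{smallmatrix}\right)$ preserves $fh=\pi$ and, by \eqref{eq:shear}, moves $z$ to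 the chosen representative of its class for a suitable $x$. Then $h\in\operatorname{Iso}(\rho,\beta_i)$ for some $i$, and $f=\pi h^{-1}$.
\end{proof}

We now combine Lemmas~\ref{lem:iso} and~\ref{lem:ext}. The target is allowed to have torsion, which costs little and is needed for Theorem~\ref{thm:relative}; for Theorem~\ref{thm:main} the target is the lattice $A$, and the sets $Y_i$ below are $\{\pi\}$. A finitely generated $\mathbb Z[F]$-module is given as an Abelian group by generators and relations, with integer matrices that induce the action.

\begin{proposition}\label{prop:surj}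
Let an $F$-lattice $M$, a finitely generated $\mathbb Z[F]$-module $B$ and an integer $N_1\ge1$ be given.
\begin{enumerate}
\item[(i)] One can compute a finite list $f_1,\dots,f_s$ of surjective $F$-maps $M\to B$ such that every surjective $F$-map $M\to B$ equals $f_ju$ for some $j$ and some $u\in\operatorname{Aut}_F(M;N_1)$.
\item[(ii)] Let $f_0\in\operatorname{Hom}_F(M,B)$ and let $L_1$ be a subgroup with $N_1\operatorname{Hom}_F(M,B)\subset L_1\subset\operatorname{Hom}_F(M,B)$. Then $f_0+L_1$ is stable under $f\mapsto fu$ for $u\in\operatorname{Aut}_F(M;N_1)$, and it contains a surjection if and only if it contains one of $f_1,\dots,f_s$. If $L_1$ is given by generators, this is decidable.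
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $M=\mathbb Z^m_\rho$, let $B_0$ be the torsion submodule of $B$, which is finite, and compute the projection $\nu\colon B\to B/B_0\cong\mathbb Z^a_\alpha$. If $a>m$ there is no surjection and the list is empty. Otherwise take $\beta_1,\dots,\beta_r$ from Lemma~\ref{lem:ext}, and let $Y_i$ be the set of surjective $F$-maps $y\colon\mathbb Z^m_{\beta_i}\to B$ with $\nu y=\pi$. Each basis vector has only $|B_0|$ possible images under $y$, and each candidate can be tested for equivariance and surjectivity, so $Y_i$ is finite and computable. For $y\in Y_i$ and $h\in\operatorname{Iso}(\rho,\beta_i)$ the map $yh^{-1}$ is a surjective $F$-map $M\to B$. Let the list consist of the maps $yh^{-1}$, where $1\le i\le r$, $y\in Y_i$, and $h$ runs through the preimages, one for each residue class modulo $N_1$, supplied by Lemma~\ref{lem:iso}(ii) for $\operatorname{Iso}(\rho,\beta_i)$.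

Let $f\colon M\to B$ be a surjective $F$-map. Then $\nu f$ is surjective, so $\nu f=\pi h'^{-1}$ with $h'\in\operatorname{Iso}(\rho,\beta_i)$ for some $i$, and $y=fh'$ lies in $Y_i$. Let $h$ be the listed element with $h\equiv h'\pmod{N_1}$. Both are $F$-isomorphisms $\mathbb Z^m_{\beta_i}\to M$, so $u=hh'^{-1}\in\operatorname{Aut}_F(M;N_1)$, and $f=yh'^{-1}=(yh^{-1})u$.

(ii) For $u\in\operatorname{Aut}_F(M;N_1)$ write $u=1+N_1w$ with $w$ integral. By \eqref{eq:divide}, $w$ is an $F$-map, so $fu-f=N_1fw\in L_1$ for every $f\in\operatorname{Hom}_F(M,B)$. Thus $f$ and $fu$ lie in the same coset of $L_1$. This gives the stability, and with (i) the criterion. Whether $f_j-f_0\in L_1$ is a membership question in the finitely generated Abelian group $\operatorname{Hom}(M,B)\cong B^m$.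
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Compute $p\colon\Lambda\to F$ and $A$ by Lemma~\ref{lem:structure}, and list the epimorphisms $\varphi\colon\Gamma\to F$. For each $\varphi$ that has a lift (Lemma~\ref{lem:lifts}), compute $M$, $f_0$ and generators of $L$. By Lemma~\ref{lem:transfer}, Proposition~\ref{prop:surj}(ii) applies with $B=A$, $L_1=L$ and $N_1=N$, and it decides whether $f_0+L$ contains a surjection. By \eqref{eq:coset} this happens if and only if $\varphi$ lifts to an epimorphism. Answer ``yes'' if it happens for some $\varphi$, and ``no'' otherwise. In the first case the membership test writes $f_j-f_0$ as $f_z$ with an explicit cocycle $z$, and $z\psi_0$ is an epimorphism.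
\end{proof}

The promise that $\Lambda$ is virtually Abelian guarantees that the search in Lemma~\ref{lem:structure} stops; without it the algorithm does not halt. Finite presentability of $\Gamma$ makes \eqref{eq:system} a finite system and $M$ computable. Finiteness of $F$ enters through three sums over $F$: the invariant form $q_\rho$, the bound on $H^1$ in Lemma~\ref{lem:average}, and the transfer in Lemma~\ref{lem:transfer}.

The proof describes all epimorphisms, not only their existence.

\begin{theorem}\label{thm:orbits}
Let $\varphi\colon\Gamma\to F$ be an epimorphism, with $p,A,N,M$ as in Section~\ref{sec:lifts}, and let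
\[
E_\varphi=\{f_\psi:\psi\text{ an epimorphism lifting }\varphi\}.
\]
Then $\operatorname{Aut}_F(M;N)$, acting by $f\mapsto fu$, preserves $E_\varphi$ and has finitely many orbits on it, and a finite set of elements meeting all orbits is computable. Each $f\in E_\varphi$ equals $f_\psi$ for exactly $|H^1(F;A)|<\infty$ $A$-conjugacy classes of lifts $\psi$.
\end{theorem}

\begin{proof}
If $\varphi$ has no lift, $E_\varphi$ is empty. Otherwise $E_\varphi$ is the set of surjections in $f_0+L$, by \eqref{eq:onto}. By Proposition~\ref{prop:surj} with $B=A$ and $N_1=N$, this set is preserved by $\operatorname{Aut}_F(M;N)$, and each orbit contains one of those $f_j$ that lie in $f_0+L$.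

Let $f=f_\psi$. By Lemma~\ref{lem:lifts}, the lifts that induce $f$ are the maps $z\psi$ with $f_z=0$, that is, with $z|_K=0$. These $z$ are the cocycles of $F=\Gamma/K$, so the lifts inducing $f$ correspond bijectively to $Z^1(F;A)$. For $x\in A$ we have $x\,z(\gamma)\psi(\gamma)\,x^{-1}=\bigl(z(\gamma)+x-\varphi(\gamma)\cdot x\bigr)\psi(\gamma)$, so two of these lifts are conjugate under $A$ if and only if the cocycles differ by a coboundary. The group $H^1(F;A)$ is finite by Lemma~\ref{lem:average}.
\end{proof}

\begin{corollary}\label{cor:iso}
There is an algorithm which, given finite presentations of two virtually Abelian groups, decides whether they are isomorphic.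
\end{corollary}

\begin{proof}
A finitely generated virtually Abelian group is residually finite: with $A$ as in Lemma~\ref{lem:structure}, the subgroups $nA$ are normal of finite index and intersect trivially. By Mal'cev's theorem, a finitely generated residually finite group is Hopfian, that is, each of its surjective endomorphisms is injective. So if $\psi\colon\Gamma\to\Lambda$ and $\psi'\colon\Lambda\to\Gamma$ are epimorphisms, then $\psi'\psi$ is injective and $\psi$ is an isomorphism. Apply Theorem~\ref{thm:main} in both directions.
\end{proof}

\section{Prescribed values: proof of Theorem~\ref{thm:relative}}\label{sec:relative}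

\subsection*{Admissible lifts}
Compute $p\colon\Lambda\to F$ by Lemma~\ref{lem:structure} with the given $\chi$. Since $A\subset\ker\chi$, we have $\chi=\bar\chi p$ for a computable $\bar\chi\colon F\to Q$. If $\psi$ is as in the theorem, then $\varphi=p\psi$ is an epimorphism with
\[
\bar\chi\varphi=\theta,\qquad\varphi(g_i)=p(\mu_i)\quad(1\le i\le l).
\]
List the epimorphisms $\varphi\colon\Gamma\to F$ with these properties and fix one. Every lift $\psi$ satisfies $\chi\psi=\bar\chi\varphi=\theta$. Call $\psi$ \emph{admissible} if $\psi(g_i)=\mu_i$ for all $i$. The elements $g_i(\lambda)\mu_i^{-1}$ lie in $A$, and by \eqref{eq:ell} admissibility adds the linear equations $\ell_{g_i}(x)+g_i(\lambda)\mu_i^{-1}=0$ to the system \eqref{eq:system}. If the enlarged system has no solution, discard $\varphi$. Otherwise compute an admissible lift $\psi_0$. The admissible lifts are the $z\psi_0$ with $z$ in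
\[
Z'=\{z\in Z^1(\Gamma;A):z(g_i)=0\text{ for all }i\},
\]
and the homogeneous system gives a basis of $Z'$. With $f_0=f_{\psi_0}$ and $L'=\{f_z:z\in Z'\}$, we must decide, by \eqref{eq:onto}, whether $f_0+L'$ contains a surjection.

The difficulty is that $L'$ need not have finite index in $\operatorname{Hom}_F(M,A)$, because all maps in $f_0+L'$ are prescribed on part of $M$. We divide this part out of $M$ and its image out of $A$. The quotient of $A$ can have torsion. For example, for $\Gamma=\mathbb Z^2$, $\Lambda=\mathbb Z$, $F=1$ and the condition $\psi(e_1)=6$, the question is whether $\psi(e_2)$ can be chosen to generate $\mathbb Z/6$.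

\subsection*{The prescribed part}
Let $H=\langle g_1,\dots,g_l\rangle\le\Gamma$. Reidemeister--Schreier, applied to the map from the free group of rank $l$ to $F$ that sends the basis to the $\varphi(g_i)$, gives finitely many words that generate $H\cap K$. Let $M_0\subset M$ be the $\mathbb Z[F]$-submodule generated by their images, let $M_1$ be the set of $v\in M$ with $nv\in M_0$ for some $n\ge1$, and put $M'=M/M_1$. Then $M'$ is torsion-free, hence an $F$-lattice, and all these modules are computable. We identify $\operatorname{Hom}_F(M',A)$ with the group of $F$-maps $M\to A$ that vanish on $M_1$. A cocycle $z\in Z'$ vanishes on the subgroup $H$. So $f_z$ vanishes on the image of $H\cap K$, then on $M_0$ by equivariance, and on $M_1$ because $A$ is torsion-free. Thus $L'\subset\operatorname{Hom}_F(M',A)$. The transfer cocycle of Lemma~\ref{lem:transfer} need not vanish on $H$, but a multiple of it can be corrected by a coboundary.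

\begin{lemma}\label{lem:reltransfer}
$N^2\operatorname{Hom}_F(M',A)\subset L'$.
\end{lemma}

\begin{proof}
Let $y\in\operatorname{Hom}_F(M',A)$. By Lemma~\ref{lem:transfer} there is $z\in Z^1(\Gamma;A)$ with $f_z=Ny$. Since $y$ vanishes on $M_0$, the cocycle $z|_H$ vanishes on $H\cap K$, so it comes from a cocycle of $H/(H\cap K)\cong\varphi(H)$, a group whose order divides $N$. By Lemma~\ref{lem:average} there is $v\in A$ with $Nz(\gamma)=\varphi(\gamma)\cdot v-v$ for all $\gamma\in H$. The cocycle $z'(\gamma)=Nz(\gamma)-(\varphi(\gamma)\cdot v-v)$ on $\Gamma$ vanishes on $H$, so $z'\in Z'$. The coboundary vanishes on $K$, so $f_{z'}=Nf_z=N^2y$.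
\end{proof}

\subsection*{Passing to the quotients}
Put $B=A/f_0(M_1)$, a finitely generated $\mathbb Z[F]$-module, with projection $\eta\colon A\to B$. Every $f\in f_0+L'$ agrees with $f_0$ on $M_1$, so $\eta f$ induces an $F$-map $\bar f\colon M'\to B$. If $f$ is surjective, so is $\bar f$. If $\bar f$ is surjective, then $A=f(M)+f_0(M_1)=f(M)+f(M_1)=f(M)$. The maps $\bar f$ form the coset $\bar f_0+\bar L'$, where $\bar L'=\{\eta f:f\in L'\}\le\operatorname{Hom}_F(M',B)$, and generators of $\bar L'$ are computable. We claim that
\[
N^3\operatorname{Hom}_F(M',B)\subset\bar L' .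
\]
Let $y\in\operatorname{Hom}_F(M',B)$. Since $M'$ is free Abelian, there is an additive map $\tilde y\colon M'\to A$ with $\eta\tilde y=y$. The map $y'(v)=\sum_{g\in F}g\cdot\tilde y(g^{-1}\cdot v)$ is an $F$-map $M'\to A$, and $\eta y'(v)=\sum_gg\cdot y(g^{-1}\cdot v)=Ny(v)$. By Lemma~\ref{lem:reltransfer}, $N^2y'\in L'$, so $N^3y=\eta(N^2y')\in\bar L'$.

Proposition~\ref{prop:surj}(ii), applied to $M'$, $B$, $N_1=N^3$ and the coset $\bar f_0+\bar L'$, decides whether this coset contains a surjection, hence whether $\varphi$ has an admissible surjective lift. The algorithm answers ``yes'' if this holds for one of the finitely many listed $\varphi$, and ``no'' otherwise. This proves Theorem~\ref{thm:relative}.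

\begin{thebibliography}{9}

\bibitem{FL}
Stefan Friedl and Clara Loeh, \emph{Epimorphism testing with virtually Abelian targets}, arXiv:2010.07537 (2020).

\end{thebibliography}
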